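\title{A non-sofic monoid whose identity $\mathcal{J}$-class is a free group}

\begin{abstract}
In a sofic monoid the $\mathcal{J}$-class of the identity is a sofic group. We show that the converse fails: every group $G$ containing a nonabelian free subgroup is the identity $\mathcal{J}$-class of a non-sofic monoid, and for $G$ free of rank $3$ this gives a finitely generated counterexample. The converse holds when $G$ is amenable, and also when $G$ is sofic and the right stabilizer in $G$ of every element outside $G$ is finite or equal to $G$. It follows that there is a sofic monoid whose opposite monoid is not sofic.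
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a finite nonempty set $X$, let $\mathrm{Map}(X)$ be the monoid of all maps $X\to X$ under composition, $(fg)(x)=f(g(x))$, with the normalized Hamming distance
\[
d_X(f,g)=\frac{|\{x\in X: f(x)\neq g(x)\}|}{|X|}.
\]

\begin{definition}\label{def:sofic}
Let $M$ be a monoid, $K\subseteq M$ a finite subset and $\varepsilon>0$. A \emph{$(K,\varepsilon)$-approximation} is a map $\varphi:K\to\mathrm{Map}(X)$, with $X$ finite and nonempty, such that
\begin{enumerate}
\item[(SM1)] $\varphi(1)=\mathrm{Id}_X$ if $1\in K$;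
\item[(SM2)] $d_X(\varphi(k_1k_2),\varphi(k_1)\varphi(k_2))\le\varepsilon$ whenever $k_1,k_2,k_1k_2\in K$;
\item[(SM3)] $d_X(\varphi(k_1),\varphi(k_2))\ge 1-\varepsilon$ whenever $k_1,k_2\in K$ are distinct.
\end{enumerate}
The monoid $M$ is \emph{sofic}, in the sense of Ceccherini-Silberstein and Coornaert, if it has a $(K,\varepsilon)$-approximation for every finite $K\subseteq M$ and every $\varepsilon>0$.
\end{definition}

So every finite part of the multiplication table must be imitated by maps of a finite set that multiply correctly at almost every point, while distinct elements take different values at almost every point. An approximation restricts to any subset of $K$; hence submonoids of sofic monoids are sofic, and we may always enlarge $K$. A group is called sofic if it is sofic as a monoid, which agrees with the usual notion. A residually finite group $G$ is sofic: given $K$, choose a homomorphism $\pi$ onto a finite group $Q$ that is injective on $K$, and let $\varphi(k)$ be left translation of $Q$ by $\pi(k)$; then (SM2) holds with distance $0$ and (SM3) with distance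 $1$. Free groups are residually finite, hence sofic.

Green's relation $\mathcal{J}$ on $M$ is defined by $a\,\mathcal{J}\,b$ if and only if $MaM=MbM$. The class $J_1$ of the identity consists of the $a$ with $paq=1$ for some $p,q\in M$. It contains the group of units, and it is a subgroup of $M$ exactly when it equals the group of units. If $J_1=G$ is a group, then
\[
I=M\setminus G
\]
is a two-sided ideal (possibly empty): if $ab\in G$, then $M=MabM\subseteq MaM\cap MbM$, so $a,b\in J_1=G$. Conversely, if $G$ is a subgroup containing $1$ whose complement $I$ satisfies $MIM\subseteq I$, then $MxM=M$ for $x\in G$ and $MxM\neq M$ for $x\in I$, so $J_1=G$.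

Two facts are known. First, in a sofic monoid $J_1$ is a group, and this group is sofic; thus the bicyclic monoid $\langle p,q\mid pq=1\rangle$ is not sofic. We recall the short proof in Section~\ref{sec:hamming}. Second, a monoid with $J_1=\{1\}$ is sofic. The reason is visible when $M$ is finite. Let $M$ act on $\{1,\dots,q\}\sqcup I$ as follows: the identity acts trivially, and $k\in I$ sends each of the points $1,\dots,q$ to $k$ and each $b\in I$ to $kb$. This is an action because $I$ is an ideal, and distinct elements of $M$ differ at each of the points $1,\dots,q$, which form almost all of the set when $q$ is large. The non-units push nearly everything into a set of negligible density and carry out their multiplication there, however complicated it is. This suggests that non-units cost nothing and that the group $J_1$ is the only obstacle. The following question is posed in \cite{Kambites}.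

\begin{quote}
\emph{Let $M$ be a monoid in which the $\mathcal{J}$-class of the identity is a sofic group. Is $M$ necessarily sofic?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:A}
Let $G$ be a group containing a nonabelian free subgroup. There is a non-sofic monoid $M$ whose $\mathcal{J}$-class of the identity is a group isomorphic to $G$. For $G$ free of rank $3$, a sofic group, this monoid is finitely generated, and it answers the question negatively.
\end{theorem}

The guess overlooks the products $kg$ with $k\in I$ and $g\in G$. The maps $\varphi(g)$ nearly permute $X$, and $\varphi(k)\varphi(g)$ must nearly equal $\varphi(k)$ when $kg=k$ and must differ from it nearly everywhere when $kg\neq k$. The fibers of $\varphi(k)$ therefore form a partition of $X$ that imitates the \emph{right stabilizer}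
\[
\mathrm{Stab}(k)=\{g\in G: kg=k\},
\]
and soficity of $G$ alone does not supply such partitions. They exist if $G$ is amenable or if the stabilizers are of an extreme kind.

\begin{theorem}\label{thm:B}
If the $\mathcal{J}$-class of the identity of $M$ is an amenable group, then $M$ is sofic. Hence, for a group $G$ that is amenable or contains a nonabelian free subgroup (for example, any linear group), every monoid with identity $\mathcal{J}$-class $G$ is sofic if and only if $G$ is amenable.
\end{theorem}

\begin{theorem}\label{thm:C}
Suppose that the $\mathcal{J}$-class of the identity of $M$ is a sofic group $G$, and that for every $k\in M\setminus G$ the right stabilizer $\mathrm{Stab}(k)$ is finite or equal to $G$. Then $M$ is sofic.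
\end{theorem}

\begin{corollary}\label{cor:D}
There is a sofic monoid whose opposite monoid is not sofic.
\end{corollary}

Section~\ref{sec:amenable} treats amenable groups. Section~\ref{sec:obstruction} isolates finitely many relations that no sofic monoid can satisfy, and Section~\ref{sec:monoid} realizes them over $G$. Section~\ref{sec:stab} proves Theorem~\ref{thm:C} and Corollary~\ref{cor:D}.

\section{Computing with the Hamming distance}\label{sec:hamming}

A property of points $x\in X$ holds \emph{off $\delta$} if it fails for at most $\delta|X|$ points; thus ``$f=g$ off $\delta$'' means $d_X(f,g)\le\delta$. Three rules are used throughout. If $f=g$ off $\delta$, then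
\begin{enumerate}
\item[(H1)] $g=h$ off $\delta'$ implies $f=h$ off $\delta+\delta'$;
\item[(H2)] $hf=hg$ off $\delta$ for every map $h$;
\item[(H3)] $f\tau=g\tau$ off $\delta$ for every permutation $\tau$.
\end{enumerate}
Rule (H3) fails for general maps: if $f$ and $g$ differ only at $x_0$ and $h$ is constant with value $x_0$, then $fh$ and $gh$ differ everywhere. The two sides of a product thus play different roles, an asymmetry that Corollary~\ref{cor:D} detects. To use (H3) we replace the images of units by true permutations.

\begin{lemma}\label{lem:perm}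
Let $f,g\in\mathrm{Map}(X)$ satisfy $gf=\mathrm{Id}$ off $\varepsilon$. Then there is a permutation $\tau$ of $X$ with $f=\tau$ off $\varepsilon$ and $g=\tau^{-1}$ off $\varepsilon$. Moreover $fg=\mathrm{Id}$ off $\varepsilon$.
\end{lemma}

\begin{proof}
Let $P=\{x: gf(x)=x\}$. The map $f$ is injective on $P$, so, $X$ being finite, its restriction to $P$ extends to a permutation $\tau$. For $y=\tau(x)$ with $x\in P$ we have $g(y)=gf(x)=x=\tau^{-1}(y)$ and $fg(y)=f(x)=y$. Finally $|\tau(P)|=|P|\ge(1-\varepsilon)|X|$.
\end{proof}

The first known fact follows. Let $M$ be sofic and $pq=1$. Take a $(K,\varepsilon)$-approximation with $K=\{1,p,q,qp\}$ and $\varepsilon<1/3$. Then $\varphi(p)\varphi(q)=\mathrm{Id}$ off $\varepsilon$, so $\varphi(q)\varphi(p)=\mathrm{Id}$ off $\varepsilon$, so $\varphi(qp)=\varphi(1)$ off $2\varepsilon<1-\varepsilon$, and (SM3) forces $qp=1$. Now if $paq=1$, then $aqp=1$ and $qpa=1$, so $a$ is a unit. Thus $J_1$ is the group of units, and it is sofic as a submonoid of $M$.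

\section{Amenable groups}\label{sec:amenable}

By F{\o}lner's theorem, a group $G$ is amenable if and only if for every finite $A\subseteq G$ and every $\delta>0$ there is a finite nonempty $\Omega\subseteq G$ with $|g\Omega\setminus\Omega|\le\delta|\Omega|$ for all $g\in A$.

Let $J_1=G$ be a group and $[q]=\{1,\dots,q\}$. The action from Section~\ref{sec:intro} generalizes to left multiplication on $M$ with $G$ replaced by $q$ copies of itself: $w\in M$ acts on $(G\times[q])\sqcup I$ by
\begin{equation}\label{eq:action}
w(x,i)=\begin{cases}(wx,i), & w\in G,\\ wx\in I, & w\in I,\end{cases}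
\qquad\qquad w\cdot b=wb\quad(b\in I).
\end{equation}
The set may be infinite and has to be cut down to a finite piece. In the copies of $G$ the cut must damage few points, which is what a F{\o}lner set achieves. In $I$ the cut may be crude, because the copies outnumber it.

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:B}]
Let $G$ be amenable, let $K\subseteq M$ be finite with $1\in K$, and let $\varepsilon>0$. Take $\Omega$ as above for $A=K\cap G$ and $\delta=\varepsilon/(2|A|)$, and let $\Omega_0=\{x\in\Omega: gx\in\Omega\text{ for all }g\in A\}$. For each $g$ exactly $|g\Omega\setminus\Omega|$ points $x\in\Omega$ have $gx\notin\Omega$, so $|\Omega\setminus\Omega_0|\le\frac{\varepsilon}{2}|\Omega|$. Let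
\[
B=\{kx: k\in K\cap I,\ x\in\Omega\}\subseteq I,\qquad X=(\Omega\times[q])\sqcup B,
\]
with $q$ so large that $|B|\le\frac{\varepsilon}{2}|X|$. For $w\in K$ and $z\in X$, let $\varphi(w)z$ be the point $wz$ given by \eqref{eq:action} if it lies in $X$, and $z$ otherwise. Then $\varphi(1)=\mathrm{Id}$, and at most $\varepsilon|X|$ points lie outside $\Omega_0\times[q]$. It suffices to check (SM2) and (SM3) at $z=(x,i)$ with $x\in\Omega_0$. At such a point $wz\in X$ for every $w\in K$, by the choice of $\Omega_0$ if $w\in G$ and of $B$ if $w\in I$. Hence $\varphi(w)z=wz$.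

For (SM2) let $k_1,k_2,k_1k_2\in K$. If $k_1,k_2\in G$, then $k_1(k_2z)=(k_1k_2x,i)=(k_1k_2)z$. Otherwise $k_1k_2\in I$, because $I$ is an ideal, and $k_1(k_2z)=k_1k_2x=(k_1k_2)z$. In both cases $k_2z\in X$ and $k_1(k_2z)=(k_1k_2)z\in X$, so $\varphi(k_1)\varphi(k_2)z=\varphi(k_1k_2)z$.

For (SM3) let $k_1\neq k_2$ in $K$. If one lies in $G$ and the other in $I$, they send $z$ into different parts of $X$. Otherwise $k_1z\neq k_2z$ because $k_1x\neq k_2x$, as $x$ is a unit.
\end{proof}

The case $G=\{1\}$ is the second known fact. The proof depends on the points of $\Omega$ being elements of $G$, so that $kx$ is an element of $M$. The points of a general sofic approximation of $G$ have no such meaning.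

\section{An obstruction: fibers that must grow}\label{sec:obstruction}

Throughout this section $m=24$.

\begin{proposition}\label{prop:obstruction}
Let $a,b,c$ be units of a monoid $M$ such that $\Sigma=\{a,a^{-1},b,b^{-1}\}$ has four elements. Suppose that $M$ contains elements $k_s$ $(s\in\Sigma)$ and $l_{u,s}$ $(u,s\in\Sigma,\ us\neq1)$ such that
\begin{enumerate}
\item[(R1)] $l_{u,s}\,k_s=k_uu$ for all $u,s\in\Sigma$ with $us\neq1$;
\item[(R2)] $k_uuc=k_uu$ for all $u\in\Sigma$;
\item[(R3)] $k_sc^r\neq k_s$ for all $s\in\Sigma$ and $0<|r|<m$.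
\end{enumerate}
Then $M$ is not sofic.
\end{proposition}

\subsection{The mechanism, and why one letter is not enough}

Suppose first that $\varphi:M\to\mathrm{Map}(X)$ is a homomorphism. Then $\tau_u=\varphi(u)$ and $\rho=\varphi(c)$ are permutations. Put $f_s=\varphi(k_s)$, and let $n_s(x)$ be the size of the fiber of $f_s$ through $x$. By (R1), $f_u\tau_u=\varphi(l_{u,s})f_s$ is constant on each fiber of $f_s$. By (R2), it takes the same value at $x$ and at $\rho x$. If $f_s(\rho x)\neq f_s(x)$, as (R3) and (SM3) demand for most $x$, then $\tau_u$ carries two different fibers of $f_s$ into a single fiber of $f_u$, and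
\begin{equation}\label{eq:exact}
n_u(\tau_ux)\ \ge\ n_s(x)+n_s(\rho x)\ >\ n_s(x)\qquad(us\neq1).
\end{equation}
If this held at every point, a maximum point of $n_a$ would contradict it with $u=s=a$. Soficity, however, allows exceptions, and with a single letter very few exceptions suffice.

\begin{example}\label{ex:one}
Let $X=(\mathbb{Z}/m)^L\times\{0,\dots,L-1\}$. For $\xi=(\xi_0,\dots,\xi_{L-1})$ let $\xi^{\ge i}$ be obtained from $\xi$ by setting the coordinates $\xi_j$ with $j<i$ equal to $0$, and let $e_i$ be the $i$th unit vector. With $i+1$ read modulo $L$ in the second coordinate, put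
\[
\tau(\xi,i)=(\xi,i+1),\quad \rho(\xi,i)=(\xi+e_i,i),\quad f(\xi,i)=(\xi^{\ge i},i),\quad \lambda(\xi,i)=(\xi^{\ge i+1},i+1).
\]
For $i<L-1$ the maps $f\tau$, $\lambda f$ and $f\tau\rho$ all send $(\xi,i)$ to $(\xi^{\ge i+1},i+1)$. For $0<|r|<m$ the maps $f\rho^r$ and $f$ differ everywhere, since $f$ keeps the coordinate $\xi_i$. So the one-letter versions of (R1)--(R3) hold off $1/L$. The fiber of $f$ through $(\xi,i)$ has $m^i$ points: it grows along a cycle of $\tau$ and collapses once, at the step from $i=L-1$ to $i=0$.
\end{example}

With two letters a fixed proportion of the points must be exceptional.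

\begin{lemma}\label{lem:count}
Let $\tau_u$ $(u\in\Sigma)$ be permutations of a finite set $X$ with $\tau_{u^{-1}}=\tau_u^{-1}$, let $n_s:X\to\mathbb{R}$ $(s\in\Sigma)$ be functions, and let $W\subseteq X$. Suppose that $n_u(\tau_ux)>n_s(x)$ for all $x\in X\setminus W$ and all $u,s\in\Sigma$ with $us\neq1$. Then $|W|\ge|X|/3$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-4.6,0)--(4.6,0) (0,-2.2)--(0,2.2);
\fill (0,0) circle (2pt) (4.6,0) circle (2pt) (-4.6,0) circle (2pt) (0,2.2) circle (2pt) (0,-2.2) circle (2pt);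
\node[below left] at (0,0) {$x$};
\node[right] at (4.6,0) {$\tau_ax$};
\node[left] at (-4.6,0) {$\tau_a^{-1}x$};
\node[above] at (0,2.2) {$\tau_bx$};
\node[below] at (0,-2.2) {$\tau_b^{-1}x$};
\node[above] at (1.3,0) {$n_{a^{-1}}(x)$};
\node[above] at (3.6,0) {$n_a(\tau_ax)$};
\node[below] at (-1.4,0) {$n_a(x)$};
\node[below] at (-3.4,0) {$n_{a^{-1}}(\tau_a^{-1}x)$};
\node[left] at (0,0.7) {$n_{b^{-1}}(x)$};
\node[left] at (0,1.75) {$n_b(\tau_bx)$};
\node[right] at (0,-0.7) {$n_b(x)$};
\node[right] at (0,-1.75) {$n_{b^{-1}}(\tau_b^{-1}x)$};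
\end{tikzpicture}
\caption{The four edges at a point $x$ in the graph of the permutations $\tau_a,\tau_b$. The edge from $x$ to $\tau_ux$ carries the number $n_{u^{-1}}(x)$ at its near end and $n_u(\tau_ux)$ at its far end. At a non-exceptional point, the far number on each edge exceeds the near numbers on the other three edges.}
\label{fig:star}
\end{figure}

\begin{proof}
View a pair $(x,u)\in X\times\Sigma$ as an edge from $x$ to $\tau_ux$ with \emph{near} number $n_{u^{-1}}(x)$ and \emph{far} number $n_u(\tau_ux)$, as in Figure~\ref{fig:star}. Call it \emph{descending} if near $\ge$ far. The map $(x,u)\mapsto(\tau_ux,u^{-1})$ is an involution of $X\times\Sigma$ without fixed points, and it exchanges the two numbers. One of any two exchanged pairs is descending, so at least $2|X|$ of the $4|X|$ pairs are descending.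

Let $x\notin W$ and suppose that $(x,u)$ and $(x,v)$ are descending with $u\neq v$. The hypothesis applies to the letters $u,v^{-1}$ and to the letters $v,u^{-1}$, and gives
\[
n_{u^{-1}}(x)\ge n_u(\tau_ux)>n_{v^{-1}}(x)\ge n_v(\tau_vx)>n_{u^{-1}}(x),
\]
which is absurd. So a point outside $W$ has at most one descending pair, and a point of $W$ has at most four. Hence $2|X|\le|X|+3|W|$.
\end{proof}

For the alphabet $\{a,a^{-1}\}$ the same count reads $|X|\le|X|+|W|$ and says nothing, in agreement with Example~\ref{ex:one}.

\subsection{Proof of Proposition~\ref{prop:obstruction}}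

We must prove the outer inequality of \eqref{eq:exact} for an approximation, outside a set of density less than $1/3$. Two things go wrong. The set where the relations fail is small in $X$, but it may fill a large part of a given fiber; we discard the fibers that are at least half bad, and in the others we can count on only half of the points. After this loss, \eqref{eq:exact} yields only the average of two fiber sizes, so the second fiber has to be at least as large as the first. This is why (R3) involves several powers of $c$: for most $x$, one of the points $\rho^rx$ lies in a fiber at least as large as that of $x$.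

Suppose that $M$ is sofic. Put $\kappa=8m(2m+1)+8+24m+8m$, fix $\varepsilon>0$ with $(1+16m)\kappa\varepsilon<\frac16$, and let $\varphi:K\to\mathrm{Map}(X)$ be a $(K,\varepsilon)$-approximation for
\[
K=\Sigma\cup\{c^r:|r|<m\}\cup\{k_sc^r: s\in\Sigma,\ |r|<m\}\cup\{k_uu:u\in\Sigma\}\cup\{l_{u,s}: us\neq1\}.
\]
Note that $1=c^0$ and $k_s=k_sc^0$ lie in $K$. Put $f_s=\varphi(k_s)$ and $\lambda_{u,s}=\varphi(l_{u,s})$.

\medskip\noindent\emph{Step 1: permutations.} For $g\in\{a,b,c\}$ we have $\varphi(g^{-1})\varphi(g)=\mathrm{Id}$ off $\varepsilon$ by (SM1) and (SM2). Lemma~\ref{lem:perm} gives permutations $\tau_u$ $(u\in\Sigma)$ with $\tau_{u^{-1}}=\tau_u^{-1}$ and $\varphi(u)=\tau_u$ off $\varepsilon$, and a permutation $\rho$ with $\varphi(c^{\pm1})=\rho^{\pm1}$ off $\varepsilon$. We claim that $\varphi(c^r)=\rho^r$ off $2|r|\varepsilon$ for $|r|<m$. This holds for $r=0$. For the step from $j$ to $j+1$,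
\[
\varphi(c^{\pm(j+1)})=\varphi(c^{\pm j})\varphi(c^{\pm1})=\varphi(c^{\pm j})\rho^{\pm1}=\rho^{\pm j}\rho^{\pm1},
\]
where the equalities hold off $\varepsilon$ by (SM2), off $\varepsilon$ by (H2), and off $2j\varepsilon$ by (H3).

\medskip\noindent\emph{Step 2: the bad set.} Let $Z$ be the set of $x\in X$ at which at least one of the following fails, for some $u,s\in\Sigma$ with $us\neq1$ and some $|r|<m$:
\begin{enumerate}
\item[(Z1)] $\varphi(k_sc^r)(x)=f_s(\rho^rx)$;
\item[(Z2)] $\varphi(k_uu)(x)=f_u(\tau_ux)$;
\item[(Z3)] $\varphi(k_uu)(x)=\lambda_{u,s}\bigl(\varphi(k_sc^r)(x)\bigr)$;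
\item[(Z4)] $\varphi(k_sc^r)(x)\neq f_s(x)$ if $r\neq0$.
\end{enumerate}
By (SM2), Step 1 and (H2), each of the fewer than $8m$ instances of (Z1) holds off $(2m+1)\varepsilon$, and each of the $4$ instances of (Z2) holds off $2\varepsilon$. Since $c$ is a unit, (R2) gives $k_uuc^r=k_uu$ for all $r\in\mathbb{Z}$, so $l_{u,s}\cdot k_sc^r=k_uu$ by (R1); thus each of the fewer than $24m$ instances of (Z3) holds off $\varepsilon$ by (SM2). Each of the fewer than $8m$ instances of (Z4) holds off $\varepsilon$ by (R3) and (SM3). Hence $|Z|\le\kappa\varepsilon|X|$. Combining (Z1)--(Z3), we obtain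
\begin{equation}\label{eq:good}
f_u(\tau_uy)=\lambda_{u,s}\bigl(f_s(\rho^ry)\bigr)\qquad(y\notin Z,\ us\neq1,\ |r|<m).
\end{equation}

\medskip\noindent\emph{Step 3: the exceptional set.} Let $\Phi_s(x)=f_s^{-1}(f_s(x))$ and $n_s(x)=|\Phi_s(x)|$. Define the points in half-bad fibers and the peaks along $\rho$ by
\[
U_s=\{x:|\Phi_s(x)\cap Z|\ge\tfrac12n_s(x)\},\qquad
P_s=\{x: n_s(\rho^rx)<n_s(x)\text{ for all }0<|r|<m\}.
\]
The set $U_s$ is a disjoint union of fibers $\Phi$ with $|\Phi|\le2|\Phi\cap Z|$, so $|U_s|\le2|Z|$. The sets $P_s,\rho P_s,\dots,\rho^{m-1}P_s$ are pairwise disjoint. Indeed, if $\rho^ix=\rho^jy$ with $x,y\in P_s$ and $0\le i<j<m$, then $x=\rho^{j-i}y$ gives $n_s(x)<n_s(y)$, while $y=\rho^{-(j-i)}x$ gives $n_s(y)<n_s(x)$. The $m$ sets have equal size, so $|P_s|\le|X|/m$. Put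
\[
W=Z\cup\bigcup_{s\in\Sigma}\Bigl(P_s\cup\bigcup_{|r|<m}\rho^{-r}U_s\Bigr).
\]
There are fewer than $8m$ sets $\rho^{-r}U_s$, and $4/m=1/6$, so
\begin{equation}\label{eq:W}
|W|\le\tfrac4m|X|+(1+16m)|Z|\le\bigl(\tfrac16+(1+16m)\kappa\varepsilon\bigr)|X|<\tfrac13|X|.
\end{equation}

\medskip\noindent\emph{Step 4: growth.} Let $x\notin W$ and $us\neq1$; write $\lambda=\lambda_{u,s}$. Since $x\notin P_s$, there is $r$ with $0<|r|<m$ such that $x'=\rho^rx$ satisfies $n_s(x')\ge n_s(x)$. Since $x\notin Z$, (Z1) and (Z4) give $f_s(x')\neq f_s(x)$, so the fibers $\Phi_s(x)$ and $\Phi_s(x')$ are disjoint. Applying \eqref{eq:good} at $x$ with exponents $0$ and $r$, we get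
\[
f_u(\tau_ux)=\lambda(f_s(x))=\lambda(f_s(x')).
\]
Applying \eqref{eq:good} with exponent $0$ at a point $y\in(\Phi_s(x)\cup\Phi_s(x'))\setminus Z$, we get $f_u(\tau_uy)=\lambda(f_s(y))$, which is $\lambda(f_s(x))$ or $\lambda(f_s(x'))$ and so equals $f_u(\tau_ux)$. Thus the injective map $\tau_u$ sends all these $y$ into $\Phi_u(\tau_ux)$. As $x\notin U_s\cup\rho^{-r}U_s$, neither $x$ nor $x'$ lies in $U_s$, and therefore
\[
n_u(\tau_ux)\ge|\Phi_s(x)\setminus Z|+|\Phi_s(x')\setminus Z|>\tfrac12n_s(x)+\tfrac12n_s(x')\ge n_s(x).
\]
Lemma~\ref{lem:count} now gives $|W|\ge|X|/3$, which contradicts \eqref{eq:W}. \qed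

\section{The monoid}\label{sec:monoid}

Let $G$ contain a nonabelian free subgroup. If $x,y$ freely generate a free group, then $y$, $xyx^{-1}$, $x^2yx^{-2}$ freely generate a free group of rank $3$, so we can fix $a,b,c\in G$ that freely generate a free subgroup. Let $F=\langle a,b\rangle$ and $\Sigma=\{a,a^{-1},b,b^{-1}\}$, and for $s\in\Sigma$ let $E_s\subseteq F$ be the set of reduced words that begin with $s$.

\subsection{The stabilizers}

The relations dictate the construction. Relation (R2) says $ucu^{-1}\in\mathrm{Stab}(k_u)$. Relation (R1) gives $\mathrm{Stab}(k_s)\subseteq\mathrm{Stab}(k_uu)=u^{-1}\mathrm{Stab}(k_u)u$, that is, $u\,\mathrm{Stab}(k_s)\,u^{-1}\subseteq\mathrm{Stab}(k_u)$ when $us\neq1$. By induction on the length of the word $\gamma$, the group $\mathrm{Stab}(k_s)$ must then contain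
\[
H_s=\langle\gamma c\gamma^{-1}:\gamma\in E_s\rangle\le G .
\]
We make the stabilizers exactly these groups, which gives (R3) its best chance. Freeness of $a$ and $b$ is needed: a nonempty reduced word equal to $1$ in $G$, with first letter $s$, would force $c\in\mathrm{Stab}(k_s)$ and violate (R3).

\begin{lemma}\label{lem:H}
Let $u,s\in\Sigma$. Then \textup{(i)} $uH_su^{-1}\subseteq H_u$ if $us\neq1$; \textup{(ii)} $ucu^{-1}\in H_u$; \textup{(iii)} $c^r\notin H_s$ for every $r\neq0$.
\end{lemma}

\begin{proof}
(i) If $\gamma\in E_s$, then $\gamma$ does not begin with $u^{-1}$, so $u\gamma$ is reduced and lies in $E_u$; and $u(\gamma c\gamma^{-1})u^{-1}=(u\gamma)c(u\gamma)^{-1}$. (ii) The word $u$ lies in $E_u$.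

(iii) Let $\mathbb{Z}^{(F)}$ be the additive group of finitely supported functions $F\to\mathbb{Z}$, with basis $\delta_x$ $(x\in F)$, and let $F$ act on it by $\gamma\cdot\delta_x=\delta_{\gamma x}$. The semidirect product $\mathbb{Z}^{(F)}\rtimes F$ has multiplication $(\eta,\gamma)(\eta',\gamma')=(\eta+\gamma\cdot\eta',\gamma\gamma')$. Since $a,b,c$ are free generators, there is a homomorphism $\theta:\langle a,b,c\rangle\to\mathbb{Z}^{(F)}\rtimes F$ with $a\mapsto(0,a)$, $b\mapsto(0,b)$, $c\mapsto(\delta_1,1)$. For $\gamma\in F$,
\[
\theta(\gamma c\gamma^{-1})=(0,\gamma)(\delta_1,1)(0,\gamma^{-1})=(\delta_\gamma,1).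
\]
So $\theta(H_s)$ consists of pairs $(\eta,1)$ with $\eta$ supported in $E_s$, whereas $\theta(c^r)=(r\delta_1,1)$ and $1\notin E_s$.
\end{proof}

In the image of $\theta$ the element $\gamma c\gamma^{-1}$ changes the coordinate at $\gamma$. So $k_s$ will forget the coordinates in the branch $E_s$ of the Cayley tree of $F$ and keep the one at $1$, just as $f$ forgets the coordinates below $i$ and keeps $\xi_i$ in Example~\ref{ex:one}.

Let $S=\bigsqcup_{s\in\Sigma}H_s\backslash G$ be the disjoint union of the four spaces of right cosets, a right $G$-set, and let $k_s\in S$ be the coset $H_s$. For $us\neq1$ define $l_{u,s}:S\to S$ by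
\[
l_{u,s}(k_sg)=k_uug\quad(g\in G),\qquad l_{u,s}=\mathrm{id}\ \text{ on }H_{s'}\backslash G\ \text{ for }s'\neq s.
\]
This is well defined: for $h\in H_s$ we have $H_uuhg=H_u(uhu^{-1})ug=H_uug$ by Lemma~\ref{lem:H}(i). It commutes with the right action of $G$.

\subsection{The multiplication}

It remains to place $G$, $S$ and the $l_{u,s}$ in one monoid without creating new units or identifying elements of $S$. We let the $l_{u,s}$ generate freely, let $G$ act trivially on $S$ from the left, and send all unneeded products to a zero. Let $N$ be the free monoid on twelve letters $l_{u,s}$. It acts on $S$ from the left through the maps above, and $\alpha(\sigma g)=\alpha(\sigma)g$ for $\alpha\in N$, $\sigma\in S$, $g\in G$. Let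
\[
M=(N\times G)\sqcup S\sqcup\{0\},
\]
with $0$ absorbing and, for $\alpha,\beta\in N$, $g,h\in G$, $\sigma,\sigma'\in S$,
\[
(\alpha,g)(\beta,h)=(\alpha\beta,gh),\quad (\alpha,g)\sigma=\alpha(\sigma),\quad
\sigma(\alpha,g)=\begin{cases}\sigma g,&\alpha=1,\\0,&\alpha\neq1,\end{cases}\quad \sigma\sigma'=0 .
\]
We identify $g\in G$ with $(1,g)$ and $\alpha\in N$ with $(\alpha,1)$.

\begin{lemma}\label{lem:M}
$M$ is a monoid with identity $(1,1)$, and its $\mathcal{J}$-class of the identity is $G$. If $G$ is finitely generated, then so is $M$.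
\end{lemma}

\begin{proof}
The formulas show that $(1,1)$ is an identity. For associativity, a triple containing $0$ gives $0$ in both bracketings, and $N\times G$ is a direct product of monoids. Let $p=(\alpha,g)$, $p'=(\beta,h)$ and $\sigma\in S$. For triples with exactly one factor in $S$:
\begin{itemize}
\item $(pp')\sigma=\alpha\beta(\sigma)=p(p'\sigma)$.
\item If $\beta=1$, then $(p\sigma)p'=\alpha(\sigma)h=\alpha(\sigma h)=p(\sigma p')$. If $\beta\neq1$, both sides are $0$.
\item If $\alpha=\beta=1$, then $\sigma(pp')=\sigma gh=(\sigma p)p'$. Otherwise $\alpha\beta\neq1$ because $N$ is free, so $\sigma(pp')=0$; and $(\sigma p)p'=0$, since either $\sigma p=0$, or $\sigma p\in S$ and $\beta\neq1$.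
\end{itemize}
A triple with at least two factors in $S$ gives $0$ in both bracketings, because $(N\times G)S\subseteq S$, $S(N\times G)\subseteq S\cup\{0\}$ and $SS=\{0\}$.

A product lies in $G$ only if both factors lie in $N\times G$ and their first coordinates satisfy $\alpha\beta=1$, which forces $\alpha=\beta=1$. So $I=M\setminus G$ satisfies $MIM\subseteq I$, and $J_1=G$ by Section~\ref{sec:intro}. Finally, $M$ is generated by $G$, the twelve $l_{u,s}$ and the four $k_s$, since $(\alpha,g)=\alpha\cdot g$, every element of $S$ has the form $k_sg$, and $0=k_ak_a$.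
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We check the hypotheses of Proposition~\ref{prop:obstruction} in $M$. Relation (R1) is the definition of $l_{u,s}$ at $g=1$. Relation (R2) holds because $H_uuc=H_u(ucu^{-1})u=H_uu$ by Lemma~\ref{lem:H}(ii), and (R3) is Lemma~\ref{lem:H}(iii). So $M$ is not sofic, and Lemma~\ref{lem:M} gives the remaining assertions; the free group of rank $3$ is sofic by Section~\ref{sec:intro}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Let $G$ be amenable or contain a nonabelian free subgroup. If $G$ is amenable, every monoid with identity $\mathcal{J}$-class $G$ is sofic by Section~\ref{sec:amenable}. If not, $G$ contains a nonabelian free subgroup, and Theorem~\ref{thm:A} gives a non-sofic monoid with identity $\mathcal{J}$-class $G$.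

Let $G$ be linear without nonabelian free subgroups. By the Tits alternative \cite{Tits}, a finitely generated linear group either contains a nonabelian free subgroup or is virtually solvable. So every finitely generated subgroup of $G$ is virtually solvable, hence amenable. Then $G$ is amenable, since a F{\o}lner set for a finite set $A\subseteq G$ can be found in $\langle A\rangle$.
\end{proof}

\section{Finite or full stabilizers}\label{sec:stab}

Let $M$ and $G$ be as in Theorem~\ref{thm:C}. To imitate the action \eqref{eq:action} on a sofic approximation $Y$ of $G$, we need a substitute for the product $kx$ when $x$ is replaced by a point $y\in Y$. An element of the orbit $tG$ is determined by $t$ and the coset of those $g$ that carry $t$ to it. If the coset is finite, it can be applied to $y$ one element at a time, and the resulting subset of $Y$ is the substitute. If the stabilizer is $G$, then $kx=k$ and no substitute is needed.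

\subsection{Coding by cosets}

Let $I_{\mathrm{fin}}$ be the set of $k\in I$ with $\mathrm{Stab}(k)$ finite, and $I_{\mathrm{full}}=I\setminus I_{\mathrm{fin}}$. By hypothesis, the elements of $I_{\mathrm{full}}$ have the infinite stabilizer $G$. Since $I$ is an ideal and $\mathrm{Stab}(wk)\supseteq\mathrm{Stab}(k)$, we have $MI_{\mathrm{full}}\subseteq I_{\mathrm{full}}$. Since $\mathrm{Stab}(kg)=g^{-1}\mathrm{Stab}(k)g$, we have $I_{\mathrm{fin}}G\subseteq I_{\mathrm{fin}}$. Choose one representative in each right $G$-orbit of $I_{\mathrm{fin}}$, let $t(k)$ be the representative of the orbit of $k$, and put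
\[
C(k)=\{g\in G: t(k)g=k\}.
\]
This is a right coset of $\mathrm{Stab}(t(k))$, hence finite and nonempty.

\begin{lemma}\label{lem:C}
Let $k,k'\in I_{\mathrm{fin}}$, $t=t(k)$, $g\in G$ and $w\in M$.
\begin{enumerate}
\item[(i)] $t(kg)=t$ and $C(kg)=C(k)g$.
\item[(ii)] If $wk\in I_{\mathrm{fin}}$, then $wt\in I_{\mathrm{fin}}$, $t(wk)=t(wt)$ and $C(wk)=C(wt)C(k)$.
\item[(iii)] If $k\neq k'$ and $t(k')=t$, then $C(k)\cap C(k')=\emptyset$.
\item[(iv)] If $wk\in I_{\mathrm{full}}$, then $wt=wk$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The orbit is unchanged, and $th=kg$ if and only if $hg^{-1}\in C(k)$. (ii) For each $h\in C(k)$ we have $wk=(wt)h$. So $wt=(wk)h^{-1}\in I_{\mathrm{fin}}$, and (i) gives $t(wk)=t(wt)$ and $C(wk)=C(wt)h$. Take the union over $h\in C(k)$. (iii) A common element $h$ would give $k=th=k'$. (iv) For $h\in C(k)$ we have $wt=(wk)h^{-1}=wk$.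
\end{proof}

Code $k\in I_{\mathrm{fin}}$ by the pair $(t(k),C(k))$. By (i), the element $kx$ of \eqref{eq:action} has code $(t(k),C(k)x)$. By (ii), left multiplication by $w$ acts on codes by $(t,U)\mapsto(t(wt),C(wt)U)$. Both formulas make sense when $x$ is a point and $U$ a subset of a set on which $G$ acts from the left, even approximately. When all stabilizers are trivial, as in a left cancellative monoid, the sets $C(k)$ are single elements and the subsets $U$ that occur are single points.

\subsection{Proof of Theorem~\ref{thm:C}}

Let $K\subseteq M$ be finite with $1\in K$, and let $\varepsilon>0$. Let $L\subseteq G$ be the finite union of $K\cap G$, the sets $C(k)$ for $k\in K\cap I_{\mathrm{fin}}$, and the sets $C(w\,t(k))$ for $w\in K$ and $k\in K\cap I_{\mathrm{fin}}$ with $wk\in K\cap I_{\mathrm{fin}}$; the latter are defined by Lemma~\ref{lem:C}(ii). Since $1\in L$, we have $L\subseteq LL$. Since $G$ is sofic, it has an $(LL,\varepsilon/(4|L|^2))$-approximation $\psi:LL\to\mathrm{Map}(Y)$. Let $Y_0$ be the set of $y\in Y$ with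
\begin{equation}\label{eq:Y0}
\psi(gh)y=\psi(g)\psi(h)y\quad(g,h\in L),\qquad \psi(g)y\neq\psi(h)y\quad(g\neq h\text{ in }L).
\end{equation}
These are at most $2|L|^2$ conditions, so $|Y\setminus Y_0|\le\frac{\varepsilon}{2}|Y|$. For $C\subseteq LL$ and $U\subseteq Y$ write $\psi(C)U=\{\psi(g)y: g\in C,\ y\in U\}$ and $\psi(C)y=\psi(C)\{y\}$. The first part of \eqref{eq:Y0} gives
\begin{equation}\label{eq:sets}
\psi(C)\psi(C')y=\psi(CC')y\qquad(C,C'\subseteq L,\ y\in Y_0).
\end{equation}

Let $T_K=t(K\cap I_{\mathrm{fin}})$, let $B_1$ be the set of pairs $(t,U)$ with $t\in T_K$ and $\emptyset\neq U\subseteq Y$, let $B_2=K\cap I_{\mathrm{full}}$, and let $X=(Y\times[q])\sqcup B_1\sqcup B_2$ with $q$ so large that $|B_1\sqcup B_2|\le\frac{\varepsilon}{2}|X|$. Put $\varphi(1)=\mathrm{Id}$. For $w\in K\setminus\{1\}$ define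
\[
\varphi(w)(y,i)=\begin{cases}(\psi(w)y,i), & w\in G,\\ (t(w),\psi(C(w))y)\in B_1, & w\in I_{\mathrm{fin}},\\ w\in B_2, & w\in I_{\mathrm{full}},\end{cases}
\]
\[
\varphi(w)(t,U)=\begin{cases}(t(wt),\psi(C(wt))U), & wt\in I_{\mathrm{fin}},\ t(wt)\in T_K,\ C(wt)\subseteq L,\\ wt\in B_2, & wt\in K\cap I_{\mathrm{full}},\\ (t,U), & \text{otherwise,}\end{cases}
\]
and for $b\in B_2$ let $\varphi(w)b=wb$ if $wb\in K$ (then $wb\in B_2$) and $\varphi(w)b=b$ otherwise. The formula for $\varphi(w)(y,i)$ also holds for $w=1$, as $\psi(1)=\mathrm{Id}$. At most $\varepsilon|X|$ points lie outside $Y_0\times[q]$, so it suffices to check (SM2) and (SM3) at $z=(y,i)$ with $y\in Y_0$.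

For (SM2) let $k_1,k_2,k_1k_2\in K$. If $k_1=1$ or $k_2=1$, the condition holds because $\varphi(1)=\mathrm{Id}$. Otherwise we compute $\varphi(k_1)\varphi(k_2)z$ in six cases; if $k_2\in I$, then $k_1k_2\in I=I_{\mathrm{fin}}\sqcup I_{\mathrm{full}}$.
\begin{itemize}
\item $k_1,k_2\in G$: it is $(\psi(k_1)\psi(k_2)y,i)=(\psi(k_1k_2)y,i)$ by \eqref{eq:Y0}.
\item $k_1\in I_{\mathrm{fin}}$, $k_2\in G$: it is $(t(k_1),\psi(C(k_1))\psi(k_2)y)=(t(k_1k_2),\psi(C(k_1k_2))y)$ by \eqref{eq:sets} and Lemma~\ref{lem:C}(i), and $k_1k_2\in I_{\mathrm{fin}}$.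
\item $k_1\in I_{\mathrm{full}}$, $k_2\in G$: it is $k_1$, and $k_1k_2=k_1$.
\item $k_2,k_1k_2\in I_{\mathrm{fin}}$: let $t=t(k_2)$. By Lemma~\ref{lem:C}(ii), $k_1t\in I_{\mathrm{fin}}$ and $t(k_1t)=t(k_1k_2)\in T_K$, and $C(k_1t)\subseteq L$ by the choice of $L$. So the first rule on $B_1$ applies. The first coordinate of the result is $t(k_1k_2)$, and by \eqref{eq:sets} and Lemma~\ref{lem:C}(ii) the second is
\[
\psi(C(k_1t))\psi(C(k_2))y=\psi(C(k_1t)C(k_2))y=\psi(C(k_1k_2))y .
\]
\item $k_2\in I_{\mathrm{fin}}$, $k_1k_2\in I_{\mathrm{full}}$: by Lemma~\ref{lem:C}(iv), $k_1t(k_2)=k_1k_2\in K\cap I_{\mathrm{full}}$, so the second rule on $B_1$ gives $k_1k_2$.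
\item $k_2\in I_{\mathrm{full}}$: it is $\varphi(k_1)k_2=k_1k_2$, and $k_1k_2\in K\cap I_{\mathrm{full}}$.
\end{itemize}
In each case the result is $\varphi(k_1k_2)z$.

For (SM3) let $k\neq k'$ in $K$. Elements of $G$, $I_{\mathrm{fin}}$ and $I_{\mathrm{full}}$ send $z$ into three different parts of $X$, so we may assume that $k$ and $k'$ lie in the same one of these sets. In $G$, use the second part of \eqref{eq:Y0}. In $I_{\mathrm{full}}$, the images are $k\neq k'$. In $I_{\mathrm{fin}}$, either $t(k)\neq t(k')$, or $C(k)$ and $C(k')$ are disjoint subsets of $L$ by Lemma~\ref{lem:C}(iii); then the nonempty sets $\psi(C(k))y$ and $\psi(C(k'))y$ are disjoint by \eqref{eq:Y0}, hence different. Thus $M$ is sofic. \qed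

\medskip
Finiteness of the stabilizers is used to make $L$ finite. The hypothesis cannot simply be dropped: in the monoid of Section~\ref{sec:monoid} the stabilizer $\mathrm{Stab}(k_s)=H_s$ is a proper subgroup, since it omits $c$, and it is infinite, since it contains $scs^{-1}$. On the other side of that monoid the stabilizers are as simple as possible.

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Let $M$ be the monoid of Section~\ref{sec:monoid} for $G$ free of rank $3$, and let $M^{\mathrm{op}}$ be the same set with the product reversed. The two monoids have the same sets $MxM$, so the identity $\mathcal{J}$-class of $M^{\mathrm{op}}$ is $G^{\mathrm{op}}$, which is isomorphic to the sofic group $G$ via $g\mapsto g^{-1}$. The right stabilizer of $k$ in $M^{\mathrm{op}}$ is $\{h\in G: hk=k\}$, computed in $M$. For $k=(\alpha,g)$ with $\alpha\neq1$ we have $hk=(\alpha,hg)$, so this group is trivial. For $k\in S\cup\{0\}$ it is all of $G$. By Theorem~\ref{thm:C}, $M^{\mathrm{op}}$ is sofic, while its opposite $M$ is not.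
\end{proof}

\begin{remark}
These results do not treat all non-amenable groups without nonabelian free subgroups. By Theorem~\ref{thm:C}, if there is a sofic non-amenable group all of whose proper subgroups are finite, then every monoid with that group as identity $\mathcal{J}$-class is sofic. So amenability need not be the exact dividing line among all groups, although by Theorem~\ref{thm:B} it is so among the groups that are amenable or contain a nonabelian free subgroup.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kambites}
Mark Kambites, \emph{A large class of sofic monoids}, arXiv:1401.7248 (2014).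

\bibitem{Tits}
Tits, \emph{Free subgroups in linear groups}, J. Algebra 20 (1972).

\end{thebibliography}
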